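# Limits along cocharacters and rational conjugacy over an arbitrary field

## 1. Conjugating elements that lie in $P_\lambda$

Let $k$ be a field with algebraic closure $\overline k$, and let $G$ be a reductive algebraic group over $k$, possibly non-connected: its unipotent radical is trivial. Let $V$ be an affine $G$-variety over $k$, so that the action $G\times V\to V$ is defined over $k$. A point $v\in V$ means a point of $V(\overline k)$; it need not be rational. Let $Y_k(G)$ be the set of $k$-defined cocharacters $\lambda:\mathbb G_m\to G$.

We say that $\lim_{a\to0}\lambda(a)\cdot v$ exists if $a\mapsto\lambda(a)\cdot v$ extends from $\mathbb G_m$ to a morphism $\mathbb A^1\to V$; the limit is the image of $0$. Put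
$$P_\lambda=\{g\in G:\lim_{a\to0}\lambda(a)g\lambda(a)^{-1}\text{ exists}\},\qquad R_u(P_\lambda)=\{g\in G:\lim_{a\to0}\lambda(a)g\lambda(a)^{-1}=1\}.$$

If $V$ is a finite-dimensional $G$-module, it splits into weight spaces $V=\bigoplus_n V_n$, where $\lambda(a)$ acts on $V_n$ as $a^n$. For $v=\sum_n v_n$ we have $\lambda(a)v=\sum_n a^nv_n$, so
$$\lim_{a\to0}\lambda(a)v\text{ exists}\iff v_n=0\text{ for all }n<0,\quad\text{and then the limit is }v_0. \tag{1}$$

For example, let $G=\mathrm{GL}_2$ and $\lambda(a)=\operatorname{diag}(1,a)$. Conjugation by $\lambda(a)$ multiplies the $(1,2)$ entry by $a^{-1}$ and the $(2,1)$ entry by $a$, and fixes the diagonal. So $P_\lambda$ is the group of lower triangular matrices, and $R_u(P_\lambda)$ consists of the matrices $\begin{pmatrix}1&0\\x&1\end{pmatrix}$.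

Suppose now that $v'=\lim_{a\to0}\lambda(a)\cdot v$ exists and happens to lie in the same $G(k)$-orbit as $v$, say $v'=g\cdot v$ with $g\in G(k)$. Can $g$ be replaced by an element of $R_u(P_\lambda)(k)$? There is one case in which the answer is immediate.

**Proposition 1.** If $v'=\lim_{a\to0}\lambda(a)\cdot v=g\cdot v$ with $g\in P_\lambda(k)$, then $v'=u\cdot v$ for some $u\in R_u(P_\lambda)(k)$.

*Proof.* First, $\lambda$ fixes $v'$: for fixed $b$, $\lambda(b)\cdot v'=\lim_{a\to0}\lambda(ba)\cdot v=v'$. Next, let $z=\lim_{a\to0}\lambda(a)g\lambda(a)^{-1}$. The map $a\mapsto\lambda(a)g\lambda(a)^{-1}$ is defined over $k$, so it is given by a ring map $k[G]\to k[t^{\pm1}]$. Since it extends over $0$, the image lies in $\overline k[t]\cap k[t^{\pm1}]=k[t]$, so $z\in G(k)$. By the same substitution as before, $\lambda(b)z\lambda(b)^{-1}=z$ for all $b$.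

For $a\neq0$,
$$\bigl(\lambda(a)g\lambda(a)^{-1}\bigr)\cdot\bigl(\lambda(a)\cdot v\bigr)=\lambda(a)g\cdot v=\lambda(a)\cdot v'=v'.$$
Both factors on the left extend over $a=0$, with values $z$ and $v'$. Hence $z\cdot v'=v'$. Put $u=z^{-1}g\in G(k)$. Then $u\cdot v=z^{-1}\cdot v'=v'$. Since $z$ commutes with $\lambda$, $\lambda(a)u\lambda(a)^{-1}=z^{-1}\lambda(a)g\lambda(a)^{-1}\to z^{-1}z=1$, so $u\in R_u(P_\lambda)(k)$. $\square$

The elements of $G(k)$ that send $v$ to $v'$ are exactly the $hg$ with $h\in G(k)$ fixing $v'$. So, by Proposition 1, the question is whether some such $hg$ lies in $P_\lambda(k)$. Let us see this happen. Let $\mathrm{GL}_2$ act on $\mathbb A^2$ as usual, with $\lambda(a)=\operatorname{diag}(1,a)$, $v=(1,c)$, $c\in k$, so $v'=(1,0)$. If $g=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$ sends $v$ to $v'$, then $\alpha+\beta c=1$ and $\gamma+\delta c=0$. Here $\delta\ne0$, since otherwise $\gamma=0$ as well. The matrix $h=\begin{pmatrix}1&-\beta/\delta\\0&1\end{pmatrix}$ fixes $v'$, and $hg=\begin{pmatrix}1&0\\\gamma&\delta\end{pmatrix}$ is in $P_\lambda(k)$. Here $z=\operatorname{diag}(1,\delta)$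 and $u=z^{-1}hg=\begin{pmatrix}1&0\\-c&1\end{pmatrix}$.

In general $g$ is not in $P_\lambda(k)$, and the only freedom is to multiply it by $k$-rational elements that fix $v'$. What changes is that we must know something about the stabilizer of $v'$ and its rational points. Two cases are known.

(i) If $k$ is perfect, then $v'\in G(k)\cdot v$ implies $v'\in R_u(P_\lambda)(k)\cdot v$.

(ii) For arbitrary $k$ the same holds if the centralizer of $v$ is separable, that is, if the scheme-theoretic stabilizer of $v$ is smooth.

Does (i) hold over nonperfect fields? This problem is taken from Tomohiro Uchiyama, "Complete reducibility of subgroups of reductive algebraic groups over nonperfect fields 3", arXiv:1612.05863 (2016). The answer is yes.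

**Theorem 2.** Let $k$ be any field, $G$ a (possibly non-connected) reductive $k$-group, $V$ an affine $G$-variety over $k$, $v\in V$, $\lambda\in Y_k(G)$. Suppose $v'=\lim_{a\to0}\lambda(a)\cdot v$ exists and $v'=g\cdot v$ with $g\in G(k)$. Then $v'=u\cdot v$ for some $u\in R_u(P_\lambda)(k)$.

The argument does not use reductivity. For an affine $k$-group scheme $G$ of finite type and $\lambda\in Y_k(G)$, let $U_\lambda(G)$ be the closed subgroup scheme of points $h$ for which $a\mapsto\lambda(a)h\lambda(a)^{-1}$ extends over $\mathbb A^1$ with value $1$ at $0$. For reductive $G$ this is $R_u(P_\lambda)$.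

**Theorem 3.** Theorem 2 holds for every smooth affine $k$-group $G$, with $U_\lambda(G)$ in place of $R_u(P_\lambda)$.

We prove Theorems 2 and 3 together. Fact (ii) would shorten the proof of Theorem 2 by one section, but we prove the part of it that we need, for all smooth affine $G$. Fact (i) is not used.

## 2. Stabilizers, quotients and the groups $U_\lambda$ as schemes

From now on $G$ is a smooth affine $k$-group scheme, all algebraic extensions of $k$ lie in $\overline k$, and "stabilizer" means scheme-theoretic stabilizer. If $V$ is a $G$-module over $k$ and $x\in V(k)$, the stabilizer $G_x$ is the closed subgroup scheme with $G_x(A)=\{h\in G(A):hx=x\}$ for all $k$-algebras $A$. Clearly $G_{gx}=gG_xg^{-1}$ for $g\in G(k)$, and $\operatorname{Lie}G_x=\{\xi\in\operatorname{Lie}G:\xi x=0\}$.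

Stabilizers need not be smooth. Let $\operatorname{char}k=p>0$ and let $\mathrm{GL}_2$ act on $\mathbb A^2$ through the $p$-Frobenius on matrix entries; call this module the *Frobenius module*. The stabilizer of $(1,0)$ is given by $\alpha^p=1$, $\gamma^p=0$, where $(\alpha,\gamma)$ is the first column. It is not reduced. It meets the group of matrices $\begin{pmatrix}1&0\\x&1\end{pmatrix}$ in $\alpha_p=\operatorname{Spec}k[x]/(x^p)$.

We use the following textbook facts.

**Fact A (modules).** An affine $G$-variety over $k$ embeds $G$-equivariantly over $k$ as a closed subvariety of a finite-dimensional $G$-module over $k$. A rational $G$-module (a $k[G]$-comodule) is the union of its finite-dimensional submodules.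

**Fact B (quotients).** Let $H\subseteq G$ be a closed subgroup scheme. The fppf quotient $G/H$ is a separated scheme of finite type, and $G\to G/H$ is an fppf $H$-torsor. Hence $(G/H)(\overline k)=G(\overline k)/H(\overline k)$, and for $h\in G(A)$ we have $h\cdot eH=eH$ in $(G/H)(A)$ iff $h\in H(A)$. If $H$ is smooth, then $G\to G/H$ is smooth, so it is surjective on tangent spaces at $e$. If $H=G_x$ with $x\in V(k)$, the orbit map induces an immersion $G/H\hookrightarrow V$ (Demazure–Gabriel, *Groupes algébriques*, III §3, 5.2).

**Fact C (the groups $U_\lambda$).** If $H$ is a *smooth* affine $k$-group and $\lambda\in Y_k(H)$, then $U_\lambda(H)$ is smooth, connected and $k$-split unipotent, with Lie algebra the positive-weight part $(\operatorname{Lie}H)_{>0}$ (Conrad–Gabber–Prasad, *Pseudo-reductive groups*, Props. 2.1.8, 2.1.10). Being $k$-split, $U_\lambda(H)$ has a composition series over $k$ with quotients $\mathbb G_a$, so $H^1(k,\mathbb G_a)=0$ gives $H^1(k,U_\lambda(H))=1$.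

If $H\subseteq G$ is closed and $\lambda\in Y_k(H)$, then $U_\lambda(H)=U_\lambda(G)\cap H$. Indeed, let $h\in U_\lambda(G)(A)\cap H(A)$. The extension $\mathbb A^1_A\to G_A$ of $a\mapsto\lambda(a)h\lambda(a)^{-1}$ maps $\mathbb G_{m,A}$ into the closed subscheme $H_A$, and $\mathbb G_{m,A}$ is schematically dense in $\mathbb A^1_A$, so all of $\mathbb A^1_A$ maps to $H_A$.

## 3. Reduction to a rational vector in a module

**Lemma 4.** To prove Theorems 2 and 3 it suffices to treat finite-dimensional $G$-modules $V$ over $k$ and vectors $v\in V(k)$.

*Proof.* By Fact A, embed $V$ as a closed subvariety of a $G$-module $V_0$. A morphism $\mathbb A^1\to V_0$ that maps $\mathbb G_m$ into the closed subvariety $V$ maps $\mathbb A^1$ into $V$, so limits exist in $V$ iff they exist in $V_0$. Thus let $v\in V_0\otimes_k\overline k$. Write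
$$v=\sum_{i=1}^rc_i\otimes v_i,\qquad v_i\in V_0,\quad c_i\in\overline k\text{ linearly independent over }k.$$
The weight spaces of $\lambda$ are defined over $k$, so the weight-$n$ component of $v$ is $\sum c_i\otimes(v_i)_n$, and it vanishes iff all $(v_i)_n$ do. By (1), $\lim\lambda(a)v$ exists iff all $v_i'=\lim\lambda(a)v_i$ exist, and then $v'=\sum c_i\otimes v_i'$. For $h\in G(k)$ we have $hv=\sum c_i\otimes hv_i$ with $hv_i\in V_0$, so $hv=v'$ iff $hv_i=v_i'$ for all $i$. Hence hypotheses and conclusion for $(V_0,v)$ are equivalent to those for the module $V_0^r$ and its rational vector $(v_1,\dots,v_r)$. $\square$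

From now on $V$ is a finite-dimensional $G$-module over $k$ and $v\in V(k)$, so $v'\in V(k)$ as well. By (1), $v'\in V_0$, the weight-zero space, so $\lambda$ factors through $G_{v'}$.

## 4. Smooth stabilizers: a dimension count and a torsor

**Proposition 5.** Let $G$ be a smooth affine $k$-group, $V$ a $G$-module over $k$, $v\in V(k)$, $\lambda\in Y_k(G)$, and suppose $v'=\lim_{a\to0}\lambda(a)v$ exists. Assume $v\in G(\overline k)v'$ and $H=G_{v'}$ is smooth. Then $v\in U_\lambda(G)(k)v'$.

*Proof.* Put $U=U_\lambda(G)$, $\mathfrak g=\operatorname{Lie}G=\bigoplus\mathfrak g_n$ (weights of $\lambda$) and $\mathfrak h=\operatorname{Lie}H$. Since $v'\in V_0$, we have $\mathfrak g_nv'\subseteq V_n$, so $\mathfrak h=\{\xi:\xi v'=0\}$ is a graded subspace.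

**Conjugacy over $\overline k$.** The aim is $v\in U(\overline k)v'$, so we work over $\overline k$ here. By Fact B the orbit $Z=Gv'\cong G/H$ is a locally closed subscheme of $V$, and since $H$ is smooth,
$$T_{v'}Z=\mathfrak gv'=\bigoplus_n\mathfrak g_nv'. \tag{2}$$
Let $F=Z\cap(v'+V_{>0})$, a scheme-theoretic intersection. It is $\lambda$-stable because $\lambda$ fixes $v'$. It contains $v$, because $v\in Z$ and $v-v'\in V_{>0}$ by (1). It contains $Uv'$, because for $u\in U$ we have $\lambda(a)uv'=\lambda(a)u\lambda(a)^{-1}v'\to v'$, so $uv'\in v'+V_{>0}$ by (1). Its tangent space is $T_{v'}F=T_{v'}Z\cap V_{>0}=\mathfrak g_{>0}v'$ by (2).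

The stabilizer of $v'$ in $U$ is $U\cap H=U_\lambda(H)$. By Fact C, applied to $G$ and to $H$, $\dim U=\dim\mathfrak g_{>0}$ and $\dim U_\lambda(H)=\dim\mathfrak h_{>0}$. As $\mathfrak h_{>0}$ is the kernel of $\xi\mapsto\xi v'$ on $\mathfrak g_{>0}$,
$$\dim Uv'=\dim\mathfrak g_{>0}-\dim\mathfrak h_{>0}=\dim T_{v'}F\ \ge\ \dim_{v'}F\ \ge\ \dim Uv'.$$
All terms are equal. So $F$ is regular at $v'$; its local ring there is a domain, and exactly one irreducible component of $F$ contains $v'$, of dimension $\dim Uv'$.

Let $C\subseteq F$ be any nonempty closed $\lambda$-stable subset. For $x\in C$ we have $x\in v'+V_{>0}$, so $\lim\lambda(a)x=v'$; since $v'\in F$ and $C$ is closed in $F$, it follows that $v'\in C$. Apply this twice. Each irreducible component of $F$ is closed and is $\lambda$-stable since $\mathbb G_m$ is connected, so it contains $v'$. Hence $F$ is irreducible of dimension $\dim Uv'$. The orbit $Uv'$ is irreducible, is open in its closure, and has the dimension of $F$, so it is open in $F$. It is $\lambda$-stable because $\lambda$ normalizes $U$ and fixes $v'$. The complement of $Uv'$ in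 $F$ is closed, $\lambda$-stable and does not contain $v'$, so it is empty. Thus $F=Uv'$ as sets, and $v\in U(\overline k)v'$.

**Conjugacy over $k$.** The aim is to find a rational conjugating element. Let $E=\{u\in U:uv'=v\}$, a closed $k$-subscheme of $U$. We have just seen $E(\overline k)\neq\varnothing$, so $E$ is a torsor (by right multiplication) under $U\cap H=U_\lambda(H)$. This group is smooth, so $E$ is smooth and has a point $e$ over the separable closure $k_s$. For $\sigma\in\operatorname{Gal}(k_s/k)$ write $\sigma(e)=en_\sigma$ with $n_\sigma\in U_\lambda(H)(k_s)$. This is a cocycle, and since $H^1(k,U_\lambda(H))=1$ there is $m\in U_\lambda(H)(k_s)$ with $n_\sigma=m^{-1}\sigma(m)$. Then $\sigma(em^{-1})=en_\sigma\sigma(m)^{-1}=em^{-1}$, so $em^{-1}\in E(k)$. $\square$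

## 5. The non-smooth stabilizer: torsors under $\alpha_p$ and groups that are reduced but not smooth

Let us try the same proof with $H=G_{v'}$ not smooth. Conjugacy over $\overline k$ is not the problem: for reductive $G$, it is fact (i) over the perfect field $\overline k$. The trouble is the torsor $E=\{u\in U_\lambda(G):uv'=v\}$ under $U_\lambda(G)\cap H$. That group may fail to be smooth, and then $E$ need not have a point even over $k_s$. Here is the smallest instance. In the Frobenius module take $\lambda(a)=\operatorname{diag}(1,a)$ and $v=(1,c)$ with $c\in k\setminus k^p$. Then $\lambda(a)v=(1,a^pc)\to v'=(1,0)$, the group $U_\lambda(G)\cap H$ is $\alpha_p$, and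
$$E=\Bigl\{\begin{pmatrix}1&0\\x&1\end{pmatrix}:x^p=c\Bigr\},$$
which has a point over $k(c^{1/p})$ but none over $k$. Equation (2) fails as well. The derivative of Frobenius is zero, so $\mathfrak gv'=0$, while the orbit $Z=\mathbb A^2\setminus\{0\}$ has a two-dimensional tangent space.

This example does not contradict Theorem 2. Vectors in $G(k)v'$ have the form $(\alpha^p,\gamma^p)$, so no $g\in G(k)$ sends $v$ to $v'$. It shows that the element $g\in G(k)$ must be used for more than conjugacy over $\overline k$.

A second thought is to discard the nilpotents of $H$: rational points do not see them. Over an imperfect field this is not enough. Let $c\in k\setminus k^p$, $s=c^{1/p}$, and consider $H=\{x^p=cy^p\}\subset\mathbb G_a^2$. Over $k(s)$ the equation is $(x-sy)^p=0$. A proper monic factor would be $(x-sy)^m$ with $0<m<p$; its coefficient $-ms$ of $x^{m-1}y$ is not in $k$. So $x^p-cy^p$ is irreducible over $k$, and $H$ is reduced but not smooth. The smooth group "inside" $H$ is the line $x=sy$, which exists only over $k(s)$. If one enlarges $k$ to reach it, one can at best hope for conjugating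 elements over the larger field, and these were already there in the example above.

So we must do two things: pass to a smooth subgroup over a purely inseparable extension, and return to $k$.

## 6. Exchanging the module while keeping $\lambda$ and $g$

The conclusion of the theorem mentions $H$ only through its rational points: if $u\in U_\lambda(G)(k)$, then $uv=v'$ iff $ug^{-1}v'=v'$ iff $ug^{-1}\in H(k)$. This lets us replace $(V,v)$ by another module.

**Lemma 6.** Let $v'=\lim\lambda(a)v=gv$ with $g\in G(k)$, and $H=G_{v'}$. Let $W$ be a $G$-module over $k$ and $w\in W(k)$ with $G_w\subseteq H$. Put $y=g^{-1}w$. If $u\in U_\lambda(G)(k)$ satisfies $uy=w$, then $uv=v'$.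

*Proof.* From $ug^{-1}w=w$ we get $ug^{-1}\in G_w(k)\subseteq H(k)$, so $uv=ug^{-1}v'=v'$. $\square$

To use Lemma 6 we want to apply the theorem to $(W,y,g)$. The equation $gy=w$ holds by construction. What has to be proved is
$$\lim_{a\to0}\lambda(a)\,g^{-1}w=w, \tag{3}$$
and this is a real condition. The smallest conceivable stabilizer, the trivial group, is useless. If the orbit of $w$ were a copy of $G$, with $w$ at the identity, (3) would imply $\lambda(a)g^{-1}\to1$ in $G$. Then $\lambda(a)\to g$, so $\lambda(b)g=\lim\lambda(ba)=g$, and $\lambda$ would be trivial.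

Condition (3) compares the orbits $G/G_w\to G/H$: a curve in $G/H$ has a limit, and we want to lift the limit to $G/G_w$. Lifting is possible when the map of orbits is *finite*, and the lifted limit is the correct point when the map is *injective* on $\overline k$-points. Both hold if the stabilizer is shrunk without changing its $\overline k$-points.

The Frobenius module with $v=(1,d^p)$, $d\in k$, shows this. Here $v'=(1,0)$ and $H$ is given by $\alpha^p=1$, $\gamma^p=0$. The smooth subgroup with the same $\overline k$-points is $\alpha=1$, $\gamma=0$, the stabilizer of $w=(1,0)$ in the standard module $W=\mathbb A^2$. The map of orbits is the Frobenius map of $\mathbb A^2\setminus\{0\}$, finite and injective. If $gv=v'$, the first column of $g^{-1}$ has $p$-th powers $(1,d^p)$, so it is $(1,d)$ and $y=g^{-1}w=(1,d)$. Indeed $\lambda(a)y=(1,ad)\to w$, as (3) demands. In $W$ the stabilizer is smooth and $u=\begin{pmatrix}1&0\\-d&1\end{pmatrix}$ sends $y$ to $w$; hence it also sends $v$ to $v'$.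

## 7. A minimal stabilizer must be smooth

We prove Theorem 3; Theorem 2 is the case of reductive $G$. Fix $G$ and $\lambda$, and write $U_\lambda=U_\lambda(G)$. By Lemma 4 we consider triples $(V,v,g)$ with $V$ a finite-dimensional $G$-module over $k$, $v\in V(k)$, $g\in G(k)$, such that $v'=\lim\lambda(a)v$ exists and equals $gv$. Call such a triple a *counterexample* if $v'\notin U_\lambda(k)v$. Suppose that there are counterexamples. Since $k[G]$ is noetherian, closed subgroup schemes of $G$ satisfy the descending chain condition. So we may choose a counterexample $(V,v,g)$ for which $H:=G_{v'}$ is minimal among the groups that arise in this way.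

The group $H$ is not smooth. Otherwise, since $v=g^{-1}v'\in G(\overline k)v'$, Proposition 5 gives $v=u_0v'$ with $u_0\in U_\lambda(k)$, so $v'=u_0^{-1}v\in U_\lambda(k)v$, a contradiction. (For reductive $G$ one may instead quote (ii), because $G_v=g^{-1}Hg$ would be smooth.) From this non-smooth $H$ we construct a counterexample with a strictly smaller stabilizer.

**Step 1: a smooth group $H_1$ with the same $\overline k$-points as $H$, over a finite purely inseparable extension.** Let $k_{\mathrm{perf}}$ be the perfect closure of $k$. Over a perfect field, products of reduced schemes are reduced, so $(H_{k_{\mathrm{perf}}})_{\mathrm{red}}$ is a closed subgroup scheme of $H_{k_{\mathrm{perf}}}$. It is geometrically reduced, hence smooth. Its ideal in $k_{\mathrm{perf}}\otimes_kk[H]$ has finitely many generators, and these involve finitely many elements of $k_{\mathrm{perf}}$. So there is a finite purely inseparable extension $k'/k$ such that the generators lie in $k'\otimes_kk[H]$. Let $H_1\subseteq H_{k'}$ be the closed subscheme that they define. Then $(H_1)_{k_{\mathrm{perf}}}=(H_{k_{\mathrm{perf}}})_{\mathrm{red}}$.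 Being stable under multiplication and inversion, containing $1$, and being smooth can all be checked after the faithfully flat extension $k_{\mathrm{perf}}/k'$. So $H_1$ is a smooth closed $k'$-subgroup scheme of $G_{k'}$. Also
$$H_1(\overline k)=H(\overline k), \tag{4}$$
since a scheme and its reduction have the same $\overline k$-points.

**Step 2: the map of orbits is finite and injective on $\overline k$-points.** Put
$$X=G_{k'}/H_1,\qquad Z=G_{k'}/H_{k'},\qquad\pi:X\to Z\text{ the natural map}.$$
By Fact B, the orbit map of $v'$ induces an immersion $Z\hookrightarrow V_{k'}$. We regard $Z$ as a locally closed subscheme of $V_{k'}$, with base point $v'$.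

On $\overline k$-points, $\pi$ is the map $G(\overline k)/H_1(\overline k)\to G(\overline k)/H(\overline k)$, which is bijective by (4). In particular, as $X(k')\subseteq X(\overline k)$,
$$eH_1\text{ is the only }k'\text{-point of }X\text{ over }v'. \tag{5}$$

For finiteness, let $Q=\pi^{-1}(v')$. It is of finite type over $k'$ and has a single $\overline k$-point, so it is finite over $k'$. The base change of $\pi$ along the fppf cover $G_{k'}\to Z$, $h\mapsto hv'$, is the projection to $G_{k'}$ of
$$G_{k'}\times_ZX=\{(h,x):hv'=\pi(x)\}\ \cong\ G_{k'}\times Q,\qquad(h,x)\mapsto(h,h^{-1}x),$$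
with inverse $(h,q)\mapsto(h,hq)$. The projection $G_{k'}\times Q\to G_{k'}$ is finite. Finiteness descends along fppf covers, so $\pi$ is finite.

**Step 3: $X$ is equivariantly immersed in a $G_{k'}$-module.** This will turn $H_1$ into the stabilizer of a vector.

First, $X$ is quasi-affine in the following concrete sense. Let $\overline Z$ be the scheme-theoretic closure of $Z$ in $V_{k'}$; it is affine and $Z$ is open in it. Finitely many functions on $\overline Z$ have nonvanishing loci that are contained in $Z$ and cover $Z$, and these loci are affine. Pull these functions back to $f_1,\dots,f_r\in B:=\mathcal O(X)$. Since $\pi$ is affine, the open sets $X_{f_i}$ are affine, and they cover $X$.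

By flat base change, $\mathcal O(G_{k'}\times X)=k'[G]\otimes B$, so the action of $G_{k'}$ on $X$ makes $B$ a rational $G_{k'}$-module, with $(hf)(x)=f(h^{-1}x)$. As $X$ is quasi-compact and separated, $\mathcal O(X_{f_i})=B_{f_i}$. This is a finitely generated $k'$-algebra, so it is generated by $f_i^{-1}$ and finitely many $b_{ij}\in B$. By Fact A there is a finite-dimensional $G_{k'}$-stable subspace $M\subset B$ containing all $f_i$ and $b_{ij}$. Let $W_1=M^\vee$ with the contragredient action, viewed as the affine space $\operatorname{Spec}\operatorname{Sym}(M)$, and let $\varphi:X\to W_1$ be the map induced by $M\subset B$, that is, $\varphi(x)(m)=m(x)$. It is equivariant: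
$$\varphi(hx)(m)=m(hx)=(h^{-1}m)(x)=\varphi(x)(h^{-1}m)=(h\varphi(x))(m).$$
We have $\varphi^{-1}(D(f_i))=X_{f_i}$, and $\operatorname{Sym}(M)_{f_i}\to B_{f_i}$ is surjective because its image contains $f_i^{-1}$ and all $b_{ij}$. As the $X_{f_i}$ cover $X$, $\varphi$ is a closed immersion into the open subscheme $\bigcup_iD(f_i)$ of $W_1$.

Put $w=\varphi(eH_1)\in W_1(k')$. Since $\varphi$ is an equivariant monomorphism, a point $h\in G(A)$ (with $A$ a $k'$-algebra) fixes $w$ iff it fixes $eH_1\in X(A)$, that is, iff $h\in H_1(A)$. So the stabilizer of $w$ in $G_{k'}$ is $H_1$.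

**Step 4: return to $k$ by restriction of scalars; the stabilizer shrinks strictly.** Let $W$ be $W_1$ viewed as a finite-dimensional $k$-vector space. For a $k$-algebra $A$,
$$W\otimes_kA=W_1\otimes_{k'}(k'\otimes_kA).$$
Let $h\in G(A)$ act on it through its image in $G(k'\otimes_kA)$. This is $A$-linear and functorial in $A$, so $W$ is a $G$-module over $k$, and $w\in W(k)$. Let $\hat H=G_w$ be the stabilizer of $w\in W$ in $G$. By Step 3,
$$\hat H(A)=\{h\in G(A):\text{the image of }h\text{ in }G(k'\otimes_kA)\text{ lies in }H_1(k'\otimes_kA)\}. \tag{6}$$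

We have $\hat H\subseteq H$. If $h\in\hat H(A)$, its image lies in $H_1(k'\otimes_kA)\subseteq H(k'\otimes_kA)$, so the equations of $H$, evaluated at $h$, vanish in $k'\otimes_kA$. Since $A\to k'\otimes_kA$ is injective, they vanish in $A$, so $h\in H(A)$.

We have $\hat H\ne H$. Suppose $\hat H=H$, and apply (6) to $A=k[H]$ and the tautological point of $H(A)$, the inclusion $H\to G$. Its image in $G(k'\otimes_kk[H])$ is the inclusion $H_{k'}\to G_{k'}$, and (6) says that it factors through $H_1$. So $H_{k'}=H_1$ is smooth. Smoothness descends along $k'/k$, so $H$ is smooth, a contradiction.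

Two examples of $H\mapsto\hat H$, computed from (6) for subgroups of $\mathbb G_a^n$, with $s=c^{1/p}\notin k$ and $k'=k(s)$. For $H=\{x^p=cy^p\}$ we have $H_1=\{x=sy\}$. For $x,y\in A$, the equation $x-sy=0$ in $k'\otimes_kA$ means $x=y=0$, because $1,s$ are linearly independent over $k$. So $\hat H=1$. For $H=\{x^p=c(y^p-cz^p)^p\}\subset\mathbb G_a^3$ we have $H_1=\{x=s(y^p-cz^p)\}$, which is a graph and hence smooth. Now $\hat H=\{x=0,\ y^p=cz^p\}$, which is strictly smaller than $H$ but again not smooth. So one round need not suffice, and this is why the argument runs through a minimal $H$.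

**Step 5: the limit transfers, i.e. (3) holds.** Put $y=g^{-1}w\in W(k)$. Consider
$$\alpha:\mathbb G_{m,k'}\to X,\qquad a\mapsto\lambda(a)g^{-1}H_1.$$
Then $\pi\circ\alpha$ is $a\mapsto\lambda(a)g^{-1}v'=\lambda(a)v$. By hypothesis it extends to $\beta:\mathbb A^1_{k'}\to V_{k'}$ with $\beta(0)=v'$.

*The map $\beta$ takes values in $Z$.* The preimage $\beta^{-1}(\overline Z)$ is a closed subscheme of $\mathbb A^1_{k'}$ containing $\mathbb G_m$, so it is all of $\mathbb A^1_{k'}$, and $\beta$ factors through $\overline Z$. The points of its image lie in $Z$: for $a\ne0$ because $\pi\alpha$ has values in $Z$, and for $a=0$ because $v'\in Z$. Since $Z$ is open in $\overline Z$, $\beta$ is a morphism $\mathbb A^1_{k'}\to Z$.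

*The map $\alpha$ extends to $\tilde\alpha:\mathbb A^1_{k'}\to X$ with $\pi\tilde\alpha=\beta$.* Let $Y=\mathbb A^1_{k'}\times_ZX$, formed with $\beta$ and $\pi$. It is finite over $\mathbb A^1_{k'}$. The map $\alpha$ gives a section of $Y\to\mathbb A^1_{k'}$ over $\mathbb G_m$. A section of a separated morphism is a closed immersion, so its image is a closed integral subscheme of $Y|_{\mathbb G_m}$. Let $C\subseteq Y$ be the closure of this image, with reduced structure. Then $C$ is integral and $C|_{\mathbb G_m}\to\mathbb G_m$ is an isomorphism. Write $C=\operatorname{Spec}R$. The ring $R$ is a domain, finite over $k'[t]$, and $R\subseteq R[t^{-1}]=k'[t^{\pm1}]$. Since $k'[t]$ is integrally closed, $R=k'[t]$. So $C\to\mathbb A^1_{k'}$ is an isomorphism, and its inverse followed by $C\subseteq Y\to X$ is the required $\tilde\alpha$.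

*The limit.* The point $\tilde\alpha(0)\in X(k')$ lies over $\beta(0)=v'$, so $\tilde\alpha(0)=eH_1$ by (5). Apply $\varphi$: the map
$$a\mapsto\varphi(\lambda(a)g^{-1}H_1)=\lambda(a)g^{-1}w=\lambda(a)y$$
extends to $\mathbb A^1_{k'}\to W_1$ with value $w$ at $0$. By (1) over $k'$, $y$ has no components of negative weight in the $G_{k'}$-module $W_1$, and its weight-$0$ component is $w$. The coaction of $\mathbb G_m$ through $\lambda$ on $W_1$ over $k'$, and that on $W$ over $k$, are the same map
$$W_1\to W_1\otimes_{k'}k'[t^{\pm1}]=W\otimes_kk[t^{\pm1}],$$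
because $\lambda$ is defined over $k$ and $\lambda(t)\in G(k[t^{\pm1}])$ acts on $W\otimes_kk[t^{\pm1}]$ through its image in $G(k'[t^{\pm1}])$. So the two weight decompositions agree, and by (1) over $k$, $\lim_{a\to0}\lambda(a)y=w$ in the $G$-module $W$.

**Step 6: contradiction with minimality.** The triple $(W,y,g)$ satisfies our conditions: $y\in W(k)$, $g\in G(k)$, and $\lim\lambda(a)y=w=gy$. The stabilizer of its limit is $\hat H\subsetneq H$. By minimality of $H$ it is not a counterexample, so there is $u\in U_\lambda(k)$ with $uy=w$. Since $G_w=\hat H\subseteq H$, Lemma 6 gives $uv=v'$. This contradicts the choice of $(V,v,g)$. So there are no counterexamples, and Theorems 2 and 3 are proved. $\blacksquare$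

## 8. Separable conjugacy descends, inseparable conjugacy does not

The rationality of $g$ can be relaxed to separable extensions if $v$ is rational. Let $k_s$ be a separable closure of $k$.

**Theorem 7.** Let $G$ be a smooth affine $k$-group, $V$ an affine $G$-variety over $k$, $v\in V(k)$, $\lambda\in Y_k(G)$, and suppose $v'=\lim_{a\to0}\lambda(a)\cdot v$ exists. If $v'\in G(k_s)v$, then $v'\in U_\lambda(G)(k)v$. Here $k_s$ cannot be replaced by purely inseparable extensions.

*Proof of the first claim.* By the embedding in Lemma 4 we may take $V$ to be a module with $v\in V(k)$. Let $H=G_{v'}$ and $E=\{u\in U_\lambda(G):uv'=v\}$.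

**Step 1: $E$ has a $k_s$-point.** Apply Theorem 3 over the field $k_s$. It gives $u\in U_\lambda(G)(k_s)$ with $uv=v'$, so $u^{-1}\in E(k_s)$. Hence $E(k_s)$ is a Galois-equivariant torsor, by right multiplication, under $N=(U_\lambda(G)\cap H)(k_s)$.

**Step 2: $N$ is the group of $k_s$-points of a split unipotent group.** The group scheme $U_\lambda(G)\cap H$ need not be smooth, but only its $k_s$-points matter now. Let $S\subseteq H$ be the largest smooth closed $k$-subgroup. It satisfies $S(k_s)=H(k_s)$ (Conrad–Gabber–Prasad, *Pseudo-reductive groups*, Lemma C.4.1). The cocharacter $\lambda$ factors through $H$. Its image is a smooth closed $k$-subgroup since $\mathbb G_m$ is smooth, so $\lambda$ factors through $S$. Therefore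
$$N=U_\lambda(G)(k_s)\cap H(k_s)=U_\lambda(G)(k_s)\cap S(k_s)=U_\lambda(S)(k_s).$$
As $S$ is smooth, $U_\lambda(S)$ is smooth and $k$-split unipotent by Fact C, so $H^1(\operatorname{Gal}(k_s/k),N)=1$.

**Step 3: a rational point.** The cocycle argument at the end of the proof of Proposition 5 applies word for word to a point $e\in E(k_s)$ and gives a point $u_1\in E(k)$. Then $v'=u_1^{-1}v\in U_\lambda(G)(k)v$. $\square$

*Proof of the second claim.* Take again the Frobenius module of $\mathrm{GL}_2$ with $\operatorname{char}k=p>0$, $c\in k\setminus k^p$, $\lambda(a)=\operatorname{diag}(1,a)$, $v=(1,c)$ and $v'=(1,0)$. The matrix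
$$\begin{pmatrix}1&0\\-c^{1/p}&1\end{pmatrix}\in R_u(P_\lambda)\bigl(k(c^{1/p})\bigr)$$
acts as $\begin{pmatrix}1&0\\-c&1\end{pmatrix}$ and sends $v$ to $v'$. But $v\notin G(k_s)v'$: vectors in $G(k_s)v'$ have the form $(\alpha^p,\gamma^p)$ with $\alpha,\gamma\in k_s$, while $c\notin k_s^p$ because $k(c^{1/p})/k$ is purely inseparable of degree $p$. So $v$ and $v'$ are conjugate over a purely inseparable extension, even by an element of $R_u(P_\lambda)$, but they are not conjugate over $k$. In particular, the condition $g\in G(k)$ in Theorem 2 cannot be weakened to $g\in G(\overline k)$. $\square$
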